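# Mixed identities of oligomorphic permutation groups are singular

## 1. Words with constants, their content, and oligomorphic groups

Throughout, permutations act on the left, so in a product $gh$ the factor $h$ acts first. $F_r$ is the free group on $x_1,\dots,x_r$.

**Definition (word with constants).** Let $G$ be a group. A *word with constants from $G$* in the variables $x_1,\dots,x_r$ is an element $w(x_1,\dots,x_r)$ of the free product $G*F_r$. For $g_1,\dots,g_r\in G$, the element $w(g_1,\dots,g_r)\in G$ is obtained by substituting $g_i$ for $x_i$.

Every such word can be written as
$$w=\gamma_0\,x_{i_1}^{\varepsilon_1}\,\gamma_1\,x_{i_2}^{\varepsilon_2}\,\gamma_2\cdots x_{i_\ell}^{\varepsilon_\ell}\,\gamma_\ell,\qquad \varepsilon_j=\pm1, \tag{1}$$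
with constants $\gamma_j$, some of which may be $1$. For example, $x_1^{2}\gamma x_2^{-1}$ is $1\cdot x_1\cdot 1\cdot x_1\cdot\gamma\cdot x_2^{-1}\cdot 1$, with $\ell=3$. We write $k_i=|\{j: i_j=i\}|$ for the number of occurrences of $x_i$ in the chosen expression (1). In the example, $k_1=2$ and $k_2=1$.

**Definition (content, singular, regular).** The *content* of $w$ is $v=x_{i_1}^{\varepsilon_1}\cdots x_{i_\ell}^{\varepsilon_\ell}\in F_r$. It is the image of $w$ under the homomorphism $G*F_r\to F_r$ that is trivial on $G$ and the identity on $F_r$, so it depends only on $w$. The word $w$ is *singular* if $v=1$ in $F_r$, and *regular* otherwise.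

For example, $x_1^{-1}\gamma x_1$ is singular for every $\gamma\in G$. The word $x_1^{-1}\gamma x_1\gamma x_2$ has content $x_1^{-1}x_1x_2=x_2$, so it is regular.

**Definition (mixed identity).** The word $w$ is a *mixed identity* of $G$ if $w(g_1,\dots,g_r)=1$ for all $g_1,\dots,g_r\in G$.

For example, if $\gamma$ is central in $G$, then $[x,\gamma]=x^{-1}\gamma^{-1}x\gamma$ is a mixed identity, and it is singular. If $G$ is finite, then $x^{|G|}$ is a mixed identity, and it is regular.

**Definition (oligomorphic).** A permutation group $G\curvearrowright\Omega$ on a countably infinite set is *oligomorphic* if for every $n\ge1$ it has only finitely many orbits on $\Omega^n$ under $g\cdot(a_1,\dots,a_n)=(ga_1,\dots,ga_n)$.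

Three examples:

* $\mathrm{Sym}(\mathbb N)$ is oligomorphic. Two $n$-tuples are in the same orbit exactly when they have the same *equality pattern* (the set of pairs $(m,m')$ with $a_m=a_{m'}$), because a bijection between finite sets extends to a permutation of $\mathbb N$. There are finitely many patterns.
* The automorphism group of $(\mathbb Q,<)$ is oligomorphic. Two $n$-tuples are in the same orbit exactly when their entries are ordered in the same way, because a finite order-preserving map extends to a piecewise linear automorphism.
* $\mathbb Z$ acting on itself by translation is not oligomorphic. It has one orbit on $\mathbb Z$, but $(a,b)$ and $(a',b')$ are in the same orbit only if $b-a=b'-a'$, so it has infinitely many orbits on $\mathbb Z^2$.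

The question, a conjecture of Bodirsky, Schneider and Thom, is taken from Paolo Marimon and Michael Pinsker, "All mixed identities are singular in groups with no algebraicity", arXiv:2606.24741 (2026). In plain words: if every substitution from an oligomorphic group kills a word with constants, must the word already collapse when its constants are erased?

**Conjecture.** Let $G\curvearrowright\Omega$ be an oligomorphic permutation group. Then all mixed identities of $G$ are singular.

The conjecture is true. We shall prove a stronger statement: the constants may be arbitrary permutations, different variables may range over different groups, $\Omega$ may be uncountable, and only finitely many orbit counts are used.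

**Theorem A.** Let $\Omega$ be infinite and let $G_1,\dots,G_r\le\mathrm{Sym}(\Omega)$. Let $w\in\mathrm{Sym}(\Omega)*F_r$ be as in (1), and suppose that for each $i$ with $k_i\ge1$ the group $G_i$ has only finitely many orbits on $\Omega^{k_i}$. If $w(g_1,\dots,g_r)=1$ for all $g_i\in G_i$ $(1\le i\le r)$, then $w$ is singular.

**Corollary.** If $G\curvearrowright\Omega$ is an oligomorphic permutation group, then all mixed identities of $G$ are singular.

**Proof of the corollary from Theorem A.** A permutation group is a subgroup of $\mathrm{Sym}(\Omega)$, so $G*F_r\le\mathrm{Sym}(\Omega)*F_r$, and the content of a word is the same in both. Apply Theorem A with all $G_i=G$. $\square$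

## 2. Words with at most two occurrences of variables

The shortest words can be settled by bare hands. Let $w$ be as in Theorem A, vanishing under all substitutions from the $G_i$.

**One occurrence.** Suppose $\gamma_0g^{\pm1}\gamma_1=1$ for all $g\in G_1$. Then $g^{\pm1}=\gamma_0^{-1}\gamma_1^{-1}$ for all $g\in G_1$, so $G_1$ has one element. The trivial group has infinitely many orbits on the infinite set $\Omega$, against the hypothesis for $k_1=1$.

**Two different variables.** Let the content be $x_1^{\pm1}x_2^{\pm1}$. Substituting $x_2=1$ gives a word with one occurrence, and the previous case applies to $G_1$. The content $x_2^{\pm1}x_1^{\pm1}$ is treated in the same way.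

**Content $x^{2}$ or $x^{-2}$.** Replacing $x$ by $x^{-1}$ if necessary, assume $\gamma_0g\gamma_1g\gamma_2=1$ for all $g\in G$, where $G$ has finitely many orbits on $\Omega^2$. Taking $g=1$ gives $\gamma_0^{-1}\gamma_2^{-1}=\gamma_1$, so $g\gamma_1g=\gamma_1$, that is,
$$\gamma_1^{-1}g\gamma_1=g^{-1}\qquad\text{for all }g\in G.$$
Thus inversion on $G$ is the restriction of a conjugation, hence a homomorphism, and $G$ is abelian. Now $G$ has finitely many orbits on $\Omega$ (look at the pairs $(a,a)$), so it has an infinite orbit $\Delta$. Fix $a\in\Delta$, and suppose $b,c\in\Delta$ are such that $(a,b)$ and $(a,c)$ are in the same $G$-orbit, say $ga=a$ and $gb=c$. Write $b=ha$ with $h\in G$. Then $c=gha=hga=ha=b$. So the pairs $(a,b)$, $b\in\Delta$, lie in infinitely many different orbits on $\Omega^2$, a contradiction.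

**Content $xx^{-1}$ or $x^{-1}x$.** The word is singular and there is nothing to prove.

These arguments use tricks special to each shape, and give no recipe for longer words.

## 3. Building a path point by point, and the finite orbits that block it

Here is the approach one would try first. To show that a regular $w$ is not an identity, choose a point $a$ and follow it through the word:
$$p_\ell=\gamma_\ell a,\qquad q_j=g_{i_j}^{\varepsilon_j}p_j\ \ (1\le j\le\ell),\qquad p_{j-1}=\gamma_{j-1}q_j\ \ (2\le j\le\ell), \tag{2}$$
so that $w(g_1,\dots,g_r)a=\gamma_0q_1$. We do not fix the $g_i$ in advance. We choose the points $q_j$ one at a time, keeping them new, and hope that the finitely many requirements "$g_i$ sends this point to that point" are met by an element of $G_i$, while $\gamma_0q_1\ne a$.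

Without constants and with all $G_i=\mathrm{Sym}(\mathbb N)$ this works. Let $v=x_{i_1}^{\varepsilon_1}\cdots x_{i_\ell}^{\varepsilon_\ell}$ be a reduced word with $\ell\ge1$. Choose distinct points $z_\ell,z_{\ell-1},\dots,z_0$ and ask that $g_{i_j}^{\varepsilon_j}z_j=z_{j-1}$. Two of these requirements on the same $g_i$ can share a source or a target only if they are neighbors, at $j$ and $j+1$, meeting in the point $z_j$. That point is a source of both, or a target of both, only if $\varepsilon_j=-\varepsilon_{j+1}$. With $i_j=i_{j+1}$ this is excluded because $v$ is reduced. So the requirements on each $g_i$ form a finite injective partial map, which extends to a permutation, and $v(g)z_\ell=z_0\ne z_\ell$.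

With constants and a general $G$, the step that breaks is "choose $q_j$ new". The candidates for $q_j$ are limited by the values already prescribed for $g_{i_j}$. If $p_j$ has a finite orbit under the stabilizer of the points where $g_{i_j}^{\varepsilon_j}$ is already prescribed, then only finitely many values of $q_j$ are possible, perhaps just one.

This really occurs. Let $\Omega=\mathbb N\times\mathbb Z/2$, let $G=\mathrm{Sym}(\mathbb N)\times\mathbb Z/2$ act in the product way, and let $\gamma(n,e)=(n,e+1)$, a central element of $G$. This group is oligomorphic: an element sending one tuple to another exists as soon as the tuples have the same equality pattern in the first coordinates and the same differences between second coordinates. Take the regular word $x^{-1}\gamma x\gamma y$ with content $y$. From $a$ we may choose $g_ya=b$ freely, then pass to $\gamma b$, and choose $g_x\gamma b=d$ freely. The next points are $\gamma d$ and $g_x^{-1}\gamma d$, and the last one is forced: since $g_x$ commutes with $\gamma$, we get $g_x^{-1}\gamma d=\gamma\gamma b=b$. The path has walked back, although no two adjacent letters of the word cancel. In this word the outcome $b$ may still be chosen different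 from $a$. But the inductive claim "every new point can be chosen outside a given finite set" is false, and with it the plan.

## 4. Substitutions that commute with the constants

There is a situation in which constants do no harm. Suppose $w$ vanishes under all substitutions from the $G_i$, and there are $g_i\in G_i$ that *freely generate* a free group and *commute with every $\gamma_j$*. Substituting $1$ for all variables gives $\gamma_0\gamma_1\cdots\gamma_\ell=1$. Therefore
$$1=w(g_1,\dots,g_r)=\gamma_0\gamma_1\cdots\gamma_\ell\cdot v(g_1,\dots,g_r)=v(g_1,\dots,g_r),$$
so $v=1$, and $w$ is singular. In this way the mixed identity is reduced to its content.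

On $\Omega$ itself such elements need not exist. In $\mathrm{Sym}(\mathbb Z)$ let $s(n)=n+1$ and let $t$ be the transposition of $0$ and $1$. A permutation commuting with $s$ is a power $s^k$. If $s^k$ commutes with $t$, it preserves $\{0,1\}$, so $k=0$. The centralizer of $\{s,t\}$ is trivial.

We are not obliged to stay on $\Omega$, though. If "$w$ is a mixed identity" can be expressed by a first-order sentence about a structure that contains the constants, the sentence stays true in every elementarily equivalent structure, and some of these have many automorphisms. An automorphism commutes with the constants, because the constants are part of the structure. So the plan is as follows.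

1. Express the mixed identity by a first-order sentence. This is where finiteness of the number of orbits is needed.
2. Find an elementarily equivalent structure on which $F_r$ acts faithfully by automorphisms.
3. Substitute these automorphisms and cancel the constants as above.

## 5. The mixed identity as a first-order sentence

Suppose $w(g_1,\dots,g_r)=1$ for all $g_i\in G_i$. If $\ell=0$, then $v=1$ and $w$ is singular. From now on $\ell\ge1$, hence $r\ge1$.

**Step 1a: the structure.** We record the constants and the orbits, and forget the groups. Let $L$ be the language with

* unary function symbols $f_0,\dots,f_\ell$;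
* for each $i$ with $k_i\ge1$ and each of the finitely many orbits $O$ of $G_i$ on $\Omega^{k_i}$, a $k_i$-ary relation symbol $R_{i,O}$.

Let $M$ be the $L$-structure with underlying set $\Omega$ in which $f_j$ is interpreted as $\gamma_j$ and $R_{i,O}$ as $O$. For $k_i$-tuples of variables $\bar s,\bar t$ put
$$E_i(\bar s,\bar t):=\bigvee_{O}\bigl(R_{i,O}(\bar s)\wedge R_{i,O}(\bar t)\bigr). \tag{3}$$
This is a first-order formula because the disjunction is finite. In $M$ it says that $\bar s$ and $\bar t$ lie in the same $G_i$-orbit.

**Step 1b: the sentence.** We now describe a path (2) without mentioning group elements. Given $a,q_1,\dots,q_\ell$, put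
$$p_\ell=f_\ell(a),\qquad p_j=f_j(q_{j+1})\quad(1\le j<\ell).$$
The path is to pass from $p_j$ to $q_j$ by $g_{i_j}^{\varepsilon_j}$. To phrase this with $g_{i_j}$ and not its inverse, put
$$(s_j,t_j)=\begin{cases}(p_j,q_j)&\text{if }\varepsilon_j=1,\\(q_j,p_j)&\text{if }\varepsilon_j=-1.\end{cases} \tag{4}$$
Then, in $M$, the requirement is $g_{i_j}s_j=t_j$ in both cases. For each $i$ with $k_i\ge1$ collect the requirements on $g_i$ in the $k_i$-tuples $\bar s^{\,i}=(s_j)_{i_j=i}$ and $\bar t^{\,i}=(t_j)_{i_j=i}$. Let $\sigma$ be the $L$-sentence
$$\forall a,q_1,\dots,q_\ell\ \Bigl(\ \bigwedge_{i:\,k_i\ge1}E_i(\bar s^{\,i},\bar t^{\,i})\ \rightarrow\ f_0(q_1)=a\Bigr). \tag{5}$$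

Two examples with one variable. For $w=\gamma_0x\gamma_1x\gamma_2$ the premise is $E_1\bigl((p_1,p_2),(q_1,q_2)\bigr)$, with $p_2=f_2(a)$ and $p_1=f_1(q_2)$. For $w=\gamma_0x^{-1}\gamma_1x\gamma_2$ it is $E_1\bigl((q_1,p_2),(p_1,q_2)\bigr)$.

**Step 1c: $M\models\sigma$.** This is where the mixed identity is used. Let $a,q_1,\dots,q_\ell\in\Omega$ satisfy the premise. For each $i$ with $k_i\ge1$ the tuples $\bar s^{\,i},\bar t^{\,i}$ lie in one $G_i$-orbit, so there is a single $g_i\in G_i$ with $g_is_j=t_j$ for all $j$ with $i_j=i$. If $k_i=0$ take $g_i=1$. If $\varepsilon_j=1$, then $g_{i_j}p_j=q_j$. If $\varepsilon_j=-1$, then $g_{i_j}q_j=p_j$, so $q_j=g_{i_j}^{-1}p_j$. In both cases $q_j=g_{i_j}^{\varepsilon_j}p_j$. Hence (2) holds, and $\gamma_0q_1=w(g_1,\dots,g_r)a=a$.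

**Step 1d: two more sentences.** We shall also need the identity at $g_1=\dots=g_r=1$, and the fact that every tuple lies in some orbit. Both are true in $M$ and first-order:
$$\tau:\quad\forall a\ \ f_0f_1\cdots f_\ell(a)=a, \tag{6}$$
$$\rho_i:\quad\forall\bar s\ \bigvee_OR_{i,O}(\bar s)\qquad(k_i\ge1). \tag{7}$$
Again, $\rho_i$ is a sentence only because there are finitely many orbits.

## 6. A model that can be drawn: chains over $(\mathbb Z,s,t)$

Before the general construction, here is the plan of Section 4 carried out for $G=\mathrm{Sym}(\mathbb Z)$ and a word $w$ with constants in $\langle s,t\rangle$, where $s,t$ have the trivial centralizer found there.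

Use the structure $M=(\mathbb Z,s,s^{-1},t)$. Each constant $\gamma_j$ is given by a term $f_j$ in these functions, since $t^{-1}=t$. Two $k$-tuples are in the same $\mathrm{Sym}(\mathbb Z)$-orbit if and only if they have the same equality pattern, which is a first-order condition, so no relation symbols are needed. If $w$ is a mixed identity of $\mathrm{Sym}(\mathbb Z)$ with $\ell\ge1$, then $M$ satisfies $\sigma$ and $\tau$, with $E_i$ read as "same equality pattern".

Let $N=\mathbb Z\sqcup(F_r\times\mathbb Z)$. On it $s$ moves every point one step up in its copy of $\mathbb Z$, and $t$ exchanges the points $0$ and $1$ of the first copy and fixes all other points. We check that $N$ is elementarily equivalent to $M$. Both satisfy the theory $T$ which says: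

* $s$ and $s^{-1}$ are mutually inverse, and $s^n(y)\ne y$ for all $y$ and all $n\ge1$;
* there is $z$ with $t(z)=s(z)$, $t(s(z))=z$, and $t(y)=y$ for all $y\ne z,s(z)$.

A model of $T$ is a disjoint union of $s$-chains, each isomorphic to $\mathbb Z$ with the successor map. The point $z$ is unique: if $z'\neq z$ were another one, then $\{z,s(z)\}=\{z',s(z')\}$ would give $z'=s(z)$ and $s(z')=z$, so $s^2(z)=z$. A model of uncountable cardinality $\kappa$ has $\kappa$ chains, one of them with a marked point, so any two models of cardinality $\kappa$ are isomorphic. All models of $T$ are infinite and the language is countable, so $T$ is complete by the Łoś–Vaught test. Hence $N\equiv M$.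

Now $F_r$ acts on $N$ by $\hat u(q,n)=(uq,n)$ on $F_r\times\mathbb Z$ and trivially on the first copy. This action is faithful and commutes with $s,s^{-1},t$. Any permutation preserves equality patterns, so $E_i(\bar s,\hat u\bar s)$ always holds. If we follow a point $a$ along the path with $\hat x_i$ in place of $g_i$, the premise of $\sigma$ is satisfied, and the path returns to $a$. Thus
$$f_0\hat x_{i_1}^{\varepsilon_1}f_1\cdots\hat x_{i_\ell}^{\varepsilon_\ell}f_\ell=\mathrm{id}_N.$$
Moving the $f_j$ to the left and using $\tau$ we get $\hat v=\mathrm{id}_N$, so $v=1$.

For an arbitrary $M$ we have no such picture of the models of its theory. What replaces the copies of $\mathbb Z$ is a family of indiscernible elements indexed by $F_r$.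

## 7. An elementarily equivalent structure with a faithful action of $F_r$

Two notions are needed.

**Definition (left-invariant order).** A linear order $<$ on a group is *left-invariant* if $q<q'$ implies $uq<uq'$ for all $u$.

For example, the usual order on $\mathbb Z$ is left-invariant. For such an order, left multiplication by $u$ is an automorphism of the ordered set.

**Definition (order-indiscernible family).** Let $(I,<)$ be a linear order. A family $(a_q)_{q\in I}$ of elements of a structure is *order-indiscernible* if for every $n$, all $q_1<\dots<q_n$ and $q'_1<\dots<q'_n$ in $I$, and every formula $\varphi(y_1,\dots,y_n)$ of the language, $\varphi(a_{q_1},\dots,a_{q_n})$ holds if and only if $\varphi(a_{q'_1},\dots,a_{q'_n})$ does.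

For example, in $(\mathbb Q,<)$ the family $a_q=q$, $q\in\mathbb Q$, is order-indiscernible, because any two increasing $n$-tuples are exchanged by an automorphism.

**Step 2a: the free group has a left-invariant order.** This is a classical theorem of Magnus (free groups even have orders invariant on both sides). Here is a proof of what we need. Let $\Lambda$ be the ring of formal power series with integer coefficients in non-commuting variables $X_1,\dots,X_r$. The element $1+X_i$ is invertible, with inverse $1-X_i+X_i^2-\cdots$, so $x_i\mapsto1+X_i$ defines a homomorphism $\mu$ from $F_r$ to the units of $\Lambda$.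

It is injective. A nontrivial element of $F_r$ is $x_{j_1}^{n_1}\cdots x_{j_m}^{n_m}$ with $m\ge1$, all $n_k\ne0$ and $j_k\ne j_{k+1}$. Its image is the product of the series $(1+X_{j_k})^{n_k}=1+n_kX_{j_k}+\cdots$. The monomial $X_{j_1}X_{j_2}\cdots X_{j_m}$ arises in this product only from choices of exponents $e_k\ge0$ with $X_{j_1}^{e_1}\cdots X_{j_m}^{e_m}=X_{j_1}\cdots X_{j_m}$. Since no two adjacent letters on the right are equal, all $e_k\le1$. The degrees agree, so all $e_k=1$. The coefficient is therefore $n_1\cdots n_m\ne0$, and the image is not $1$.

Order the monomials first by degree and then lexicographically. This is a well-order, as each degree has finitely many monomials. For distinct $q,q'\in F_r$ let $q<q'$ if the first nonzero coefficient of $\mu(q')-\mu(q)$ is positive. Any two distinct elements are comparable, in exactly one direction, since $\mu$ is injective. The order is transitive because a sum of two series with positive first nonzero coefficient again has a positive first nonzero coefficient. Finally, $\mu(u)=1+(\text{terms of degree}\ge1)$. Hence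
$$\mu(uq')-\mu(uq)=\mu(u)\bigl(\mu(q')-\mu(q)\bigr)$$
differs from $\mu(q')-\mu(q)$ only in degrees above that of the first nonzero term of the latter, and so has the same first nonzero term. So $<$ is left-invariant. Fix it, and write $I=(F_r,<)$.

**Claim.** There are an $L$-structure $N$ elementarily equivalent to $M$ and an injective homomorphism $u\mapsto\hat u$ from $F_r$ to $\mathrm{Aut}(N)$.

This is an instance of the standard Ehrenfeucht–Mostowski theorem. We prove it in four steps.

**Step 2b: Skolem functions.** We enlarge the language so that every existential statement has a witness given by a function. Then sets closed under the functions will be elementary substructures. Set $L_0=L$. Given an expansion of $M$ to a language $L_n$, let $L_{n+1}$ contain in addition, for each $L_n$-formula $\varphi(y,\bar z)$, a function symbol $F_\varphi$ (a constant symbol if $\bar z$ is empty). Interpret $F_\varphi(\bar z)$ as some $y$ satisfying $\varphi(y,\bar z)$ if there is one, and as any element otherwise. Let $L^+=\bigcup_nL_n$, and let $M^+$ be the resulting expansion of $M$. Every $L^+$-formula $\varphi(y,\bar z)$ belongs to some $L_n$, so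
$$M^+\models\forall\bar z\ \bigl(\exists y\,\varphi(y,\bar z)\to\varphi(F_\varphi(\bar z),\bar z)\bigr). \tag{8}$$
For instance, in $(\mathbb Q,<)$ the function $F(z)=z+1$ would serve for the formula $y>z$.

**Step 2c: indiscernible elements indexed by $I$.** We want a model of $\mathrm{Th}(M^+)$ with distinct order-indiscernible elements $a_q$, $q\in I$. Add new constant symbols $c_q$ $(q\in I)$ and consider the theory consisting of

* $\mathrm{Th}(M^+)$;
* $c_q\ne c_{q'}$ for $q\ne q'$;
* $\varphi(c_{q_1},\dots,c_{q_n})\leftrightarrow\varphi(c_{q'_1},\dots,c_{q'_n})$ for all $L^+$-formulas $\varphi(y_1,\dots,y_n)$ and all $q_1<\dots<q_n$ and $q'_1<\dots<q'_n$ in $I$.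

By compactness it is enough to find a model of each finite part. A finite part involves finitely many formulas $\varphi$ and finitely many constants. Since $\Omega$ is infinite, choose an injective sequence $(b_k)_{k<\omega}$ in $\Omega$. Recall Ramsey's theorem: if the $n$-element subsets of an infinite set are colored with finitely many colors, then there is an infinite subset all of whose $n$-element subsets have the same color. For each number $n\ge1$ of variables occurring, color $\{h_1<\dots<h_n\}\subseteq\omega$ by the list of truth values in $M^+$, at $(b_{h_1},\dots,b_{h_n})$, of the finitely many formulas in question with $n$ variables. Applying Ramsey's theorem once for each such $n$, each time inside the infinite set found before, gives an infinite $H\subseteq\omega$ that is homogeneous for all these colorings. Interpret the finitely many $c_q$ by elements $b_h$, $h\in H$, in an order-preserving way, and the remaining constants arbitrarily. In this way $M^+$ becomes a model of the finite part.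

Fix a model $P$ of the whole theory and let $a_q$ be the interpretation of $c_q$. The $a_q$ are distinct and order-indiscernible for $L^+$.

**Step 2d: the Skolem hull.** We cut $P$ down so that every element is named by the $a_q$. Let $N^+$ be the set of all
$$t(a_{q_1},\dots,a_{q_n}),\qquad t\text{ an }L^+\text{-term},\quad q_1<\dots<q_n\text{ in }I.$$
Not every variable of the list needs to occur in $t$. So finitely many elements of $N^+$ can always be written with one and the same increasing tuple of indices, obtained by merging their index tuples and renaming variables. It follows that $N^+$ is closed under all functions of $L^+$, and it contains all $a_q$. If $\bar n$ is a tuple from $N^+$ and $P\models\exists y\,\varphi(y,\bar n)$, then by (8), which is part of $\mathrm{Th}(M^+)$, the element $F_\varphi(\bar n)\in N^+$ is a witness. By the Tarski–Vaught test, $N^+$ is an elementary substructure of $P$. In particular $N^+\equiv M^+$, and the $a_q$ are order-indiscernible in $N^+$.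

**Step 2e: automorphisms from the index set.** Every automorphism $\alpha$ of the ordered set $I$ should move the $a_q$, and with them all of $N^+$. Define
$$\hat\alpha\bigl(t(a_{q_1},\dots,a_{q_n})\bigr)=t(a_{\alpha q_1},\dots,a_{\alpha q_n}). \tag{9}$$

*Well defined.* Suppose one element has two names. Write them with one increasing tuple, $t(a_{q_1},\dots,a_{q_n})=t'(a_{q_1},\dots,a_{q_n})$. Apply indiscernibility to the formula $t(\bar y)=t'(\bar y)$ and the increasing tuples $(q_1,\dots,q_n)$ and $(\alpha q_1,\dots,\alpha q_n)$. This gives $t(a_{\alpha q_1},\dots,a_{\alpha q_n})=t'(a_{\alpha q_1},\dots,a_{\alpha q_n})$.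

*Automorphism.* Let $\varphi(z_1,\dots,z_m)$ be an $L^+$-formula and let $n_k=t_k(a_{q_1},\dots,a_{q_n})$ be elements of $N^+$, written with one index tuple. By indiscernibility applied to $\varphi(t_1(\bar y),\dots,t_m(\bar y))$,
$$N^+\models\varphi(n_1,\dots,n_m)\iff N^+\models\varphi(\hat\alpha n_1,\dots,\hat\alpha n_m).$$
In particular $\hat\alpha$ is injective and preserves all functions and relations, in both directions. It is surjective with inverse $\widehat{\alpha^{-1}}$, by (9). So $\hat\alpha\in\mathrm{Aut}(N^+)$.

*Injective homomorphism.* By (9), $\widehat{\alpha\beta}=\hat\alpha\hat\beta$. If $\alpha\ne1$, choose $q$ with $\alpha q\ne q$. Then $\hat\alpha(a_q)=a_{\alpha q}\ne a_q$, so $\hat\alpha\ne1$.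

For $u\in F_r$, left multiplication $q\mapsto uq$ is an order automorphism of $I$ by Step 2a, and these form a faithful action of $F_r$ on $I$. Write $\hat u$ for the automorphism obtained from it, and let $N$ be the $L$-reduct of $N^+$. Then $N\equiv M$, and $u\mapsto\hat u$ is an injective homomorphism $F_r\to\mathrm{Aut}(N)$. This proves the claim. $\square$

For $r=1$ the group $F_1$ is $\mathbb Z$ and, with its usual order, the picture is simple: a two-way infinite indiscernible sequence, moved one step by $\hat x_1$.

## 8. Reduction of the mixed identity to its content

We finish the proof of Theorem A. Since $N\equiv M$, the sentences $\sigma$, $\tau$ and $\rho_i$ hold in $N$. We write $f_j$ also for its interpretation in $N$.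

**Step 3a: what automorphisms do.** We collect the two properties of $\hat u$ to be used. Automorphisms commute with the functions of the language:
$$\hat uf_j=f_j\hat u\qquad(u\in F_r,\ 0\le j\le\ell). \tag{10}$$
They also respect the "orbits". Given $\bar s\in N^{k_i}$ with $k_i\ge1$, by $\rho_i$ some relation $R_{i,O}(\bar s)$ holds in $N$, and then $R_{i,O}(\hat u\bar s)$ holds as well. So by (3)
$$N\models E_i(\bar s,\hat u\bar s)\qquad\text{for all }u\in F_r,\ \bar s\in N^{k_i},\ k_i\ge1. \tag{11}$$
There is no group $G_i$ acting on $N$. What (11) says is that $\hat u$ is as good as an element of $G_i$ for the sentence $\sigma$.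

**Step 3b: substituting $\hat x_i$ for $x_i$.** We show that the word vanishes on these automorphisms. Let $a\in N$ be arbitrary. Define recursively
$$p_\ell=f_\ell(a),\qquad q_j=\hat x_{i_j}^{\varepsilon_j}(p_j)\ \ (1\le j\le\ell),\qquad p_{j-1}=f_{j-1}(q_j)\ \ (2\le j\le\ell).$$
With $s_j,t_j$ as in (4) we have $t_j=\hat x_{i_j}(s_j)$ for every $j$. If $\varepsilon_j=1$, this is $q_j=\hat x_{i_j}(p_j)$. If $\varepsilon_j=-1$, then $q_j=\hat x_{i_j}^{-1}(p_j)$, so $p_j=\hat x_{i_j}(q_j)$, as required. Hence $\bar t^{\,i}=\hat x_i\bar s^{\,i}$ for each $i$ with $k_i\ge1$, and the premise of $\sigma$ holds by (11). Therefore $f_0(q_1)=a$. As $a$ was arbitrary,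
$$f_0\,\hat x_{i_1}^{\varepsilon_1}\,f_1\,\hat x_{i_2}^{\varepsilon_2}\,f_2\cdots\hat x_{i_\ell}^{\varepsilon_\ell}\,f_\ell=\mathrm{id}_N. \tag{12}$$

**Step 3c: cancelling the constants.** By (10) all $f_j$ in (12) can be moved to the left, in their order, which gives $f_0f_1\cdots f_\ell\circ\hat v=\mathrm{id}_N$. By $\tau$, the map $f_0f_1\cdots f_\ell$ is the identity of $N$. So $\hat v=\mathrm{id}_N$. Since $u\mapsto\hat u$ is injective, $v=1$ in $F_r$, that is, $w$ is singular. $\blacksquare$

## 9. Examples on the limits of the hypotheses

**"Singular" cannot be replaced by "trivial".** Take $G=\mathrm{Sym}(\mathbb N)\times\mathbb Z/2$ acting on $\mathbb N\times\mathbb Z/2$ and its central element $\gamma$ as in Section 3, where we saw that $G$ is oligomorphic. Then $[x,\gamma]=x^{-1}\gamma^{-1}x\gamma$ is a mixed identity. It is singular, but it is not the trivial element of $G*F_1$: since $\gamma\ne1$, it is in normal form of length four.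

**$\Omega$ must be infinite.** A finite group $G$ satisfies $x^{|G|}=1$, and this word is regular.

**The orbit condition cannot be dropped.** For $k_1=1$, let $G_1$ be the trivial group on an infinite set and $w=x$. For $k_1=2$, let $G_1$ be an infinite elementary abelian $2$-group acting regularly on itself and $w=x^2$. Both words are regular and vanish under all substitutions. Moreover, the trivial group has one orbit on $\Omega^0$, and the second group has one orbit on $\Omega$. So for $k_i\le2$ the condition cannot be replaced by finiteness of the number of orbits on $\Omega^{k_i-1}$. Nothing is claimed here about optimality for $k_i\ge3$.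

The first of these two examples shows which step of the proof uses the condition. For the trivial group and $k_1=1$, "same orbit" could still be expressed by the formula $s=t$, so $\sigma$ makes sense and passes to $N$. What fails is (11): it would say $\hat u s=s$ for all $s\in N$. Finiteness of the number of orbits gives the sentence $\rho_i$, and with it (11).

## 10. Density of non-solutions, and generic tuples

In this section $\mathrm{Sym}(\Omega)$ carries the topology of pointwise convergence: the sets $\{g: ga=b\}$ with $a,b\in\Omega$, and their finite intersections, form a basis. For example, the pointwise stabilizer of a finite tuple is an open subgroup. The topology is Hausdorff. Inversion is continuous, since $g^{-1}a=b$ means $gb=a$. Multiplication is continuous: if $g_0h_0a=b$, then $gha=b$ for all $h$ with $ha=h_0a$ and all $g$ with $g(h_0a)=b$. "Oligomorphic" means finitely many orbits on $\Omega^n$ for every $n$, where $\Omega$ is any infinite set unless stated otherwise.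

**Theorem B.** Let $G_1,\dots,G_r\le\mathrm{Sym}(\Omega)$ be oligomorphic and let $w\in\mathrm{Sym}(\Omega)*F_r$ be regular. Then $\{g\in\prod_iG_i: w(g)\ne1\}$ is open and dense in $\prod_iG_i$. Consequently, for finitely many regular words $w_1,\dots,w_m$, every nonempty open subset of $\prod_iG_i$ contains $g$ with $w_1(g)\ne1,\dots,w_m(g)\ne1$.

**Proof.** *Open.* The map $g\mapsto w(g)$ is continuous and $\mathrm{Sym}(\Omega)$ is Hausdorff.

*Dense.* The aim is to apply Theorem A inside a small neighborhood. A nonempty open subset of $\prod_iG_i$ contains a set $\prod_ih_iH_i$ with $h_i\in G_i$ and $H_i$ the pointwise stabilizer in $G_i$ of a finite tuple $\bar a$: prescribing $g_i$ on $\bar a$ to agree with $h_i$ means $g_i\in h_iH_i$. Each $H_i$ is oligomorphic. Two $n$-tuples $\bar b,\bar c$ are in the same $H_i$-orbit if and only if $(\bar a,\bar b)$ and $(\bar a,\bar c)$ are in the same $G_i$-orbit, because an element taking $(\bar a,\bar b)$ to $(\bar a,\bar c)$ fixes $\bar a$. So if $\bar a$ has length $m$, the number of $H_i$-orbits on $\Omega^n$ is at most the number of $G_i$-orbits on $\Omega^{m+n}$.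

The word $w'(x_1,\dots,x_r)=w(h_1x_1,\dots,h_rx_r)$ has constants in $\mathrm{Sym}(\Omega)$ and the same content as $w$, since erasing constants turns $h_ix_i$ into $x_i$. So $w'$ is regular. By Theorem A for $H_1,\dots,H_r$ and $w'$, there are $y_i\in H_i$ with $w(h_1y_1,\dots,h_ry_r)=w'(y_1,\dots,y_r)\ne1$. The tuple $(h_1y_1,\dots,h_ry_r)$ lies in $\prod_ih_iH_i$.

*Several words.* A finite intersection of open dense sets is dense. $\square$

It is essential here that Theorem A allows arbitrary constants and different groups: the $h_i$ become constants that need not lie in the $H_i$.

For the last theorem recall that a set is *comeagre* if it contains a countable intersection of open dense sets. The irrationals, for example, are comeagre in $\mathbb R$. A Polish space is a separable, completely metrizable one. By Baire's theorem, comeagre sets in a Polish space are dense. For countable $\Omega$ the group $\mathrm{Sym}(\Omega)$ is Polish, and so are its closed subgroups and finite products of them.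

**Theorem C.** Let $\Omega$ be countable, let $G_1,\dots,G_r\le\mathrm{Sym}(\Omega)$ be closed and oligomorphic, and let $C\le\mathrm{Sym}(\Omega)$ be any countable subgroup. For a comeagre (hence dense) set of $g\in\prod_iG_i$ the following holds. Let $\Gamma=\langle C,g_1,\dots,g_r\rangle$ and let $K$ be the normal closure of $C$ in $\Gamma$. Then
$$\Gamma=K\rtimes\langle g_1,\dots,g_r\rangle,\qquad\langle g_1,\dots,g_r\rangle\ \text{is free on }g_1,\dots,g_r,$$
and for $w\in C*F_r$: $w(g)\in K$ if and only if $w$ is singular.

For example, if $C$ is trivial, then so is $K$, and the statement is that a generic tuple freely generates a free group.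

**Proof.** *Choice of $g$.* The space $\prod_iG_i$ is Polish and $C*F_r$ is countable. By Theorem B, for each regular $w\in C*F_r$ the set of $g$ with $w(g)\ne1$ is open and dense. So comeagrely many $g$ satisfy $w(g)\ne1$ for all regular $w\in C*F_r$, and by Baire's theorem this set is dense. Fix such a $g$.

*Singular words and $K$.* Let $\mathrm{ev}:C*F_r\to\Gamma$, $w\mapsto w(g)$, which is onto. Let $S=\ker(C*F_r\to F_r)$ be the set of singular words. It is the normal closure of $C$ in $C*F_r$, since killing $C$ in $C*F_r$ leaves $F_r$. A surjective homomorphism takes the normal closure of a set to the normal closure of its image, and $\mathrm{ev}$ is the identity on $C$, so $\mathrm{ev}(S)=K$. By the choice of $g$ no regular word is in $\ker(\mathrm{ev})$, that is, $\ker(\mathrm{ev})\subseteq S$. Hence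
$$\mathrm{ev}^{-1}(K)=\mathrm{ev}^{-1}(\mathrm{ev}(S))=S\ker(\mathrm{ev})=S, \tag{13}$$
which is the last assertion of the theorem.

*The semidirect product.* By (13), $\mathrm{ev}$ induces an isomorphism $(C*F_r)/S\to\Gamma/K$. So $\Gamma/K\cong F_r$, with $g_iK$ corresponding to $x_i$. If $u\in F_r$ and $u(g_1,\dots,g_r)\in K$, then the image of $u(g_1,\dots,g_r)$ in $F_r$, which is $u$, is trivial. Hence $g_1,\dots,g_r$ freely generate a free group (take $u(g_1,\dots,g_r)=1\in K$), and this group meets $K$ trivially. It maps onto $\Gamma/K$, so $\Gamma=K\langle g_1,\dots,g_r\rangle$. As $K$ is normal in $\Gamma$, this is the asserted semidirect product. $\square$
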